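# Six group labels on cycles, and the failure of every fractional Erdős–Pósa bound

## 1. The theorem

Let $V=\mathbb F_2^{(\mathbb Z)}$ be the $\mathbb F_2$-vector space with basis $(e_k)_{k\in\mathbb Z}$. Let $Q$ be the group of permutations of $\mathbb Z$ generated by all finitary permutations (those moving only finitely many integers) and the shift $s:k\mapsto k-1$. It acts on $V$ by $\pi e_k=e_{\pi(k)}$. Let $\mathbb F_2^2$ have basis $d_0,d_1$ with indices read mod 2, and let $\sigma$ be the swap of $d_0$ and $d_1$. Put
$$\Gamma_1=\Gamma_2=\Gamma_3=\Gamma_4=\mathbb Z_2,\qquad \Gamma_5=\mathbb F_2^2\rtimes\langle\sigma\rangle,\qquad \Gamma_6=V\rtimes Q,\qquad \Gamma_i=\mathbb Z_2\ \text{ for } i\ge 7 .$$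
Call a cycle of a $\bigoplus_1^t\Gamma_i$-labeled graph *good* if its label is non-trivial in each of the $t$ coordinates, and *bad* otherwise.

**Theorem 1.** Let $t\ge 6$. For all integers $r\ge 1$ and $S\ge 0$ there is a planar $\bigoplus_1^t\Gamma_i$-labeled graph of maximum degree at most $4$ such that

* (a) no set of at most $S$ vertices meets all good cycles;
* (b) among any $r+1$ good cycles, some vertex lies in all $r+1$ of them.

**Corollary 2.** Let $t\ge 6$ and let $\Gamma_1,\dots,\Gamma_t$ be as above. The $\bigoplus_1^t\Gamma_i$-labeled graphs do not have the half-integral Erdős–Pósa property for $(\Gamma_1,\dots,\Gamma_t)$-non-zero cycles: no finite value $f(3)$ exists, even for planar graphs of maximum degree at most $4$. More generally, if each vertex may be used up to $r$ times, a bound $f_r(k)$ exists if and only if $k\le r$, and for $k\le r$ the bound $f_r(k)=k-1$ works.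

**Theorem 3 (finite groups).** For given $r,S$, the group $\Gamma_6$ in Theorem 1 may be replaced by a finite group (depending on $r$ and $S$). So for $t\ge 6$ there is no Erdős–Pósa-function valid uniformly for all finite groups.

Corollary 2 disproves the following conjecture, taken from Tony Huynh, Felix Joos and Paul Wollan, "A unified Erdős–Pósa theorem for constrained cycles", arXiv:1605.07082 (2016): for every $t\ge1$ and all groups $\Gamma_1,\dots,\Gamma_t$, the class of all $\bigoplus_1^t\Gamma_i$-labeled graphs has the half-integral Erdős–Pósa property for $(\Gamma_1,\dots,\Gamma_t)$-non-zero cycles, and the Erdős–Pósa-function does not depend on the groups. For $t=2$ the half-integral property is known for all $\Gamma_1\oplus\Gamma_2$-labeled graphs. Nothing is claimed here for $3\le t\le5$.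

## 2. Labeled graphs, and packings that may reuse vertices

**Definition (labeled graph).** Let $\Gamma$ be a group, not necessarily abelian. A $\Gamma$-labeled graph is an oriented graph with a map $\gamma$ from its edges to $\Gamma$. Cycles ignore the orientation: walking around a cycle $C$ from some vertex, we multiply the labels of the edges in the order in which we meet them, using $\gamma(e)$ if $e$ is traversed along its orientation and $\gamma(e)^{-1}$ otherwise. The result is $\gamma(C)$. The cycle is *non-zero* if $\gamma(C)$ is not the identity.

A different starting vertex replaces $\gamma(C)$ by a conjugate, and the reverse direction replaces it by the inverse, so being non-zero does not depend on these choices. We write $\mathbb Z_2$ and $\mathbb Z$ additively and the semidirect products multiplicatively.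

If $\Gamma=\bigoplus_1^t\Gamma_i$, let $\gamma_i$ be the $i$-th coordinate of $\gamma$. A cycle is $(\Gamma_1,\dots,\Gamma_t)$-non-zero, or *good*, if $\gamma_i(C)$ is non-trivial for *every* $i$. This is stronger than $\gamma(C)$ being non-trivial.

**Definition (half-integral Erdős–Pósa property).** A class of labeled graphs has this property if there is a function $f$ such that for each graph in the class and each positive integer $k$, either there are $k$ distinct good cycles with every vertex in at most two of them, or some set of at most $f(k)$ vertices meets every good cycle. Replacing "two" by "$r$" gives the $1/r$-integral version, with bounds $f_r(k)$. We call $k$ distinct cycles with every vertex in at most $r$ of them an *$r$-packing*.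

For example, let $t=1$, $\Gamma_1=\mathbb Z_2$, and label every edge of $K_4$ by $1$. The non-zero cycles are those of odd length, that is, the four triangles. Three triangles have $9$ vertex incidences, but four vertices used at most twice allow only $8$, so there is no $2$-packing of three triangles. One vertex does not meet all triangles, while any two vertices do. Hence $f(3)\ge 2$ for this $t$ and group.

The smallest values of $k$ can be settled at once. If $k\le r$, then any $k$ distinct good cycles form an $r$-packing, since a vertex cannot lie in more than $k$ of them. If there are fewer than $k$ good cycles, choose one vertex on each, and at most $k-1$ vertices meet all of them. So $f_r(k)=k-1$ works whenever $k\le r$. In the half-integral case $f(1)=0$ and $f(2)=1$ always work, and $k=3$ is the first value at which the conjecture has content.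

**Corollary 2 from Theorem 1.** The case $k\le r$ was just done. Let $k\ge r+1$ and suppose $f_r(k)$ existed. Apply Theorem 1 with $S=f_r(k)$. By (b) there is no $r$-packing of $r+1$ good cycles, hence none of $k$ good cycles. By (a) no set of $S$ vertices meets all good cycles. This is a contradiction. With $r=2$, $k=3$ we obtain the half-integral statement. $\square$

We can also dispose of $t>6$: put $\gamma_i=\gamma_1$ for $i\ge7$. This does not change which cycles are good. So from now on $t=6$.

The strategy for Theorem 1 is an accounting argument. We want a set $F_1$ of $m$ edges of which every good cycle must use more than $\frac{r}{r+1}m$. If every vertex, and therefore every edge, is in at most $r$ of $r+1$ good cycles, these cycles use $F_1$ at most $rm$ times in total, which is too few. At the same time a good cycle must survive every deletion of $S$ vertices. So a good cycle must exist that uses most of $F_1$, must be able to do so in many ways, and must not be able to do with less. The difficulty is that each label can only say "not zero", and "not zero" has to be turned into "large".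

## 3. Products in a semidirect product

In $W\rtimes P$, with $P$ acting on $W$, the multiplication is $(v,\pi)(v',\pi')=(v+\pi v',\,\pi\pi')$. We abbreviate $(v,1)$ by $v$ and $(0,\pi)$ by $\pi$. Our labels will all be of one of these two kinds, so we record the product of such letters.

**Formula.** Let $x_1,\dots,x_k$ be letters, each of the form $(w,1)$ or $(0,\pi)$. Let $P_i$ be the product, in order, of the $P$-parts of $x_1,\dots,x_i$. Then
$$x_1x_2\cdots x_k=\Big(\sum_{i\,:\,x_i=(w_i,1)}P_{i-1}w_i,\ P_k\Big).\tag{1}$$
This follows by induction on $k$ from $(v,\pi)(w,1)=(v+\pi w,\pi)$ and $(v,\pi)(0,\pi')=(v,\pi\pi')$. In words, each vector letter is moved by the product of all permutation letters *before* it. In characteristic $2$ the element $(w,1)$ is its own inverse.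

For a small example, in $\Gamma_5$ we have $d_0\cdot\sigma\cdot d_1\cdot\sigma^{-1}=(d_0+\sigma d_1,1)=(d_0+d_0,1)$, which is trivial, whereas $d_0\cdot d_1=(d_0+d_1,1)$ is not.

A second example contains the mechanism of the whole proof in miniature. In $\Gamma_6$ let $\tau$ be the transposition of $1$ and $2$, and let $W=s\tau s^{-1}\tau$. Let us compute $We_0$, applying the letters from right to left. First $\tau e_0=e_0$, then $s^{-1}e_0=e_1$, then $\tau e_1=e_2$, then $se_2=e_1$. So $We_0=e_1\neq e_0$, although $W$ contains $s$ and $s^{-1}$ equally often. If $\tau$ is moved far away, to the transposition of $N+1$ and $N+2$ with $N$ large, then the same word fixes $e_0$: the index never comes near $N+1$. A word must contain many letters $s^{\pm1}$ before $\tau$ has any effect on $e_0$.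

## 4. Concentric levels, a corridor and handles

Fix $r\ge1$, $S\ge0$ and put
$$N=r(S+8)+2,\quad n=N+1,\quad m=4n+S,\quad \ell=64(N+S+1)=64(n+S),\quad L=2\ell .$$
The vertices of $G$ are $(i,j)$ for $1\le i\le m$ and $j\in\mathbb Z_L=\{0,\dots,L-1\}$, together with $y_q$ for $0\le q\le\ell-1$. We call $i$ the *level* and $j$ the *column*. The edges are

* *circular* edges $(i,j)(i,j+1)$, and *radial* edges $(i,j)(i+1,j)$ for $i<m$;
* *corridor* edges $(m,j)(m,L-1-j)$ for $1\le j\le\ell-2$;
* the edges of the *handles* $H_q$, which are the paths $(1,2q),\,y_q,\,(1,2q+1)$.

A vertex $(i,j)$ has two circular edges. It has two radial edges if $1<i<m$, one radial edge and one handle edge if $i=1$, and one radial and at most one corridor edge if $i=m$. So the maximum degree is $4$.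

**Drawing.** Put column $j$ at the angle $\theta_j=\pi-(2j+1)\pi/L$ and level $i$ on the circle of radius $2m-i$ about the origin. Level $1$ is outermost, and increasing $j$, which we call *forward*, means clockwise. Columns $0,\dots,\ell-1$ form the upper half and columns $\ell,\dots,L-1$ the lower half. Column $L-1-j$ is at angle $-\theta_j$ (mod $2\pi$), the mirror image of column $j$ in the real axis. Radial edges are radial segments, and corridor edges are vertical chords of the innermost circle, so they do not cross. Circular edges are arcs of their circles, with one exception: we draw $(1,2q)(1,2q+1)$ as a straight chord and put the handle $H_q$ on the arc, with $y_q$ in the middle. The chord stays outside level $2$: we have $2m\le 8(N+S+1)=L/16$, so $(2m-1)\big(1-\cos(\pi/L)\big)\le (2m-1)\pi^2/(2L^2)<1$. Thus $G$ is a plane graph, its outer cycle $O$ is the circle of radius $2m-1$, and all $y_q$ lie on $O$. The closed disc bounded by $O$ is a round disc $\Delta$.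

Furthermore $G$ is 2-connected: start with the level-1 cycle; add level $i+1$ for $i=1,\dots,m-1$ by the path from $(i,0)$ to $(i+1,0)$, forward around the level to $(i+1,L-1)$, and out to $(i,L-1)$; then all remaining edges and the handles are paths attached at two distinct vertices.

**Two edge sets.** Let $f_i=(i,L-1)(i,0)$ and $g_i=(i,\ell-1)(i,\ell)$, oriented forward, and put $F_1=\{f_1,\dots,f_m\}$, $F_2=\{g_1,\dots,g_m\}$. The edges $f_i$ cross the negative real axis and the $g_i$ cross the positive real axis. Since $\ell$ is even, neither column pair $(L-1,0)$ nor $(\ell-1,\ell)$ carries a handle, so $f_1$ and $g_1$ are arcs of $O$.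

**Faces.** The bounded faces are the squares with corners $(i,j),(i,j+1),(i+1,j+1),(i+1,j)$; the handle triangles with corners $(1,2q),y_q,(1,2q+1)$; the strips between consecutive corridor edges; and two end caps, namely $c_1$ with corners $(m,L-2),(m,L-1),(m,0),(m,1)$ and $c_2$ with corners $(m,\ell-2),(m,\ell-1),(m,\ell),(m,\ell+1)$. Choose $z_1$ on the negative real axis inside $c_1$ and $z_2$ on the positive real axis inside $c_2$. Let $\lambda_1$ be the ray from $z_1$ to the left and $\lambda_2$ the ray from $z_2$ to the right. Then $\lambda_i$ crosses each edge of $F_i$ exactly once and meets no other edge and no vertex. A point is inside a closed curve if and only if a ray from it crosses the curve an odd number of times, so for every cycle $C$ and $i=1,2$,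
$$z_i\text{ lies inside }C\iff |E(C)\cap F_i|\text{ is odd}.\tag{2}$$

**Lemma 4.** Give $G$ any labeling by a group. If the boundary cycle of every face inside a cycle $C$ has trivial label, then $C$ has trivial label.

*Proof.* We use induction on the number of faces inside $C$. If no edge lies inside $C$, then no vertex does either, since $G$ is connected, and $C$ bounds a face. Otherwise let $e$ be an edge inside $C$. As $G$ is 2-connected, Menger's theorem gives two disjoint paths from the two ends of $e$ to $V(C)$, where a path may be a single vertex. Stopped at their first vertices on $C$, they stay inside $C$. Together with $e$ they form a path $R$ inside $C$ that joins two distinct vertices $u,u'$ of $C$. Let $A,B$ be the two arcs of $C$ from $u$ to $u'$. The cycles $A\cup R$ and $R\cup B$ have fewer faces inside, so their labels are trivial by induction. Starting at $u$ and using the same letters for the label products along the paths from $u$ to $u'$, we have $\gamma(C)=AB^{-1}=(AR^{-1})(RB^{-1})=1$. $\square$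

## 5. Forcing parities, and where commutative labels stop

Handle $H_q$ has *type B* if $q<\ell/2$ (upper half) and *type A* if $q\ge\ell/2$ (lower half). A cycle through $y_q$ contains all of $H_q$, as $y_q$ has degree $2$. Orient the edge $(1,2q)y_q$ towards $y_q$ and call it the *handle edge* of $H_q$. Let $p_A$ and $p_B$ be the numbers of type A and type B handles in a cycle $C$.

With $\mathbb Z_2$-labels we can force parities. Let $\gamma_1$ be $1$ on A-handle edges, $\gamma_2$ be $1$ on B-handle edges, $\gamma_3$ be $1$ on A-handle edges and on $F_1$, $\gamma_4$ be $1$ on A-handle edges and on $F_2$, and all else $0$. If $\gamma_1,\dots,\gamma_4$ are non-zero on $C$, then $p_A,p_B$ and the sums $p_A+|E(C)\cap F_1|$, $p_A+|E(C)\cap F_2|$ are all odd. So both $|E(C)\cap F_i|$ are even, and by (2) both $z_1$ and $z_2$ lie outside $C$. We have forced $C$ to visit both halves and to go around neither puncture.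

Such cycles need not be long. For $1\le q\le\ell/2-2$ let $K_q$ be the cycle that consists of the B-handle $H_q$, its mirror image, which is the A-handle $H_{\ell-1-q}$ with feet in columns $L-2-2q$ and $L-1-2q$, the four columns $2q$, $2q+1$, $L-2-2q$, $L-1-2q$ from level $1$ to level $m$, and the two corridor edges that join the columns $2q,L-1-2q$ and $2q+1,L-2-2q$. It has $p_A=p_B=1$ and no edge of $F_1\cup F_2$. These $\ell/2-2$ cycles are vertex-disjoint.

Some further label must make every $K_q$ zero. Try an abelian group, written additively, with label $a$ on A-handle edges, $b$ on B-handle edges, $2a=2b=0$, label $x$ on $F_1$, $y$ on $F_2$, and $0$ elsewhere. Let $C$ be non-zero for $\gamma_1,\dots,\gamma_4$. Apply Lemma 4 to the $\mathbb Z$-labeling that is $1$ on $F_1$ and $0$ elsewhere: a square containing $f_i$ and $f_{i+1}$ has label $1-1=0$, and the only bounded face with non-zero label is $c_1$, which is not inside $C$. So $C$ traverses $F_1$ forward as often as backward, and likewise $F_2$. The new label of $C$ is therefore $p_Aa+p_Bb=a+b$, the same for all these cycles. If $a+b=0$ there is no good cycle at all, and if $a+b\ne0$ then all the disjoint cycles $K_q$ are good. This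 attempt stops exactly here: a commutative label sees the crossings of $F_1$ and $F_2$ only through their totals, and the totals are zero.

In a non-commutative group the *order* of crossings matters, and by (1) a handle label can be moved by the crossings that precede it. Let forward crossings of $F_1$ carry the shift $s$, and let both kinds of handles carry $e_0$. Then a handle reached after net $h$ forward crossings contributes $e_{-h}$. The label has become a record of heights. To let the record go wrong only after long excursions, let $F_2$ carry a transposition $\tau$ of two far-away integers, as in the second example of Section 3.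

## 6. The six labels

Let $\tau\in Q$ be the transposition of $N+1$ and $N+2$. All labels are trivial except the following; edges outside $F_1$, $F_2$ and the handle edges are oriented arbitrarily.

| | A-handle edge | B-handle edge | $F_1$ | $F_2$ |
|---|---|---|---|---|
| $\gamma_1$ | $1$ | $0$ | $0$ | $0$ |
| $\gamma_2$ | $0$ | $1$ | $0$ | $0$ |
| $\gamma_3$ | $1$ | $0$ | $1$ | $0$ |
| $\gamma_4$ | $1$ | $0$ | $0$ | $1$ |
| $\gamma_5$ | $d_0$ | $d_1$ | $\sigma$ | trivial |
| $\gamma_6$ | $e_0$ | $e_0$ | $s$ | $\tau$ |

Handle labels are involutions, so the direction in which a handle is traversed does not matter.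

The cycles $K_q$ are now bad: $\gamma_6(K_q)=e_0+e_0=0$. The label $\gamma_5$ has its own job, which we can see on another family of short cycles. For $c\ge0$ with $2c+2\le m$ let $M_c$ start with the A-handle $H_{\ell-1-c}$ from $(1,L-2-2c)$ to $(1,L-1-2c)$. It continues inward in column $L-1-2c$ to level $2c+1$, forward on that level through $f_{2c+1}$ to column $2c$, outward to $(1,2c)$, through the B-handle $H_c$ to $(1,2c+1)$, inward to level $2c+2$, backward on that level through $f_{2c+2}$ to column $L-2-2c$, and outward to the start. If $c'<c$, then $M_{c'}$ uses only levels up to $2c'+2<2c+1$ and, in the upper half, columns up to $2c'+1<2c$ (mirrored in the lower half), so the cycles $M_c$ are disjoint. Each has $p_A=p_B=1$, two edges of $F_1$ and none of $F_2$, so it is non-zero for $\gamma_1,\dots,\gamma_4$. Moreover $\gamma_6(M_c)=(e_0+se_0,1)=(e_0+e_{-1},1)$ is non-trivial: the two handles have different heights. What makes $M_c$ bad is $\gamma_5(M_c)=(d_0+\sigma d_1,1)=(d_0+d_0,1)$, the first example of Section 3. Thus $\gamma_5$ excludes good cycles whose label $\gamma_6$ is non-trivial merely because the handles are one step apart in height. It remains to see that one step is all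 that can occur, and that is a fact of plane topology.

## 7. Every good cycle contains at least $4(N-1)$ edges of $F_1$

**Proposition 5.** If $C$ is a good cycle, then $|E(C)\cap F_1|\ge4(N-1)$.

Let $C$ be good and fix a direction of traversal.

**Step 1: parities.** This step puts the two punctures outside $C$. By Section 5, $p_A$ and $p_B$ are odd, both $|E(C)\cap F_i|$ are even, and $z_1,z_2$ lie outside $C$. In particular neither $c_1$ nor $c_2$ is inside $C$.

**Step 2: heights.** This step defines a height along $C$ and shows that the permutation part of $\gamma_6(C)$ vanishes. Let $\rho$ be the composition of $\gamma_6$ with the projection $\Gamma_6\to Q$. It is $s$ on $F_1$, $\tau$ on $F_2$ and trivial elsewhere. Every bounded face other than $c_1,c_2$ has trivial $\rho$-label: a square containing $f_i,f_{i+1}$ has label $ss^{-1}$ up to inversion and conjugation, a square containing $g_i,g_{i+1}$ has $\tau\tau^{-1}$, and the other squares, the corridor strips and the handle triangles contain no edge of $F_1\cup F_2$. By Lemma 4, $\rho(C)=1$.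

As in Section 5, Lemma 4 for the $\mathbb Z$-labeling $1$ on $F_1$, $0$ elsewhere, shows that the signed number of $F_1$-edges along $C$ is $0$. Hence there is a function $h:V(C)\to\mathbb Z$, the *height*, unique up to an additive constant, that changes by $+1$ along an $F_1$-edge traversed forward, by $-1$ along an $F_1$-edge traversed backward, and is constant along all other edges of $C$. All three vertices of a handle on $C$ have the same height, and so do the two ends of an $F_2$-edge on $C$. We can therefore speak of the height of a handle and of an $F_2$-edge.

**Step 3: handle heights differ by at most one.** We show that if $y,y'$ are handle vertices on $C$, then $|h(y)-h(y')|\le1$. The reason is that handles lie on the outer circle and that $C$, unrolled around $z_1$, cannot cross its own translate.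

First we set up coordinates on $\Delta\setminus\{z_1\}$. For $w$ in this set, let $o(w)$ be the point at which the ray from $z_1$ through $w$ leaves the round disc $\Delta$. Let $x(w)\in\mathbb R/\mathbb Z$ be $\frac1{2\pi}$ times the clockwise angle from the leftward direction to this ray, and let $u(w)=1-|w-z_1|/|o(w)-z_1|\in[0,1)$. This identifies $\Delta\setminus\{z_1\}$ with $(\mathbb R/\mathbb Z)\times[0,1)$. The outer cycle $O$ is $u=0$, forward on $O$ is increasing $x$, and $\lambda_1\cap\Delta$ without $z_1$ is $\{0\}\times[0,1)$. The universal cover is $U=\mathbb R\times[0,1)$ with deck translation $T(x,u)=(x+1,u)$. The lifts of $\lambda_1$ are the lines $\{k\}\times[0,1)$, and they cut $U$ into the regions $D_k=(k,k+1)\times[0,1)$. An edge $f_i$ traversed forward crosses $\lambda_1$ once, upward, which is clockwise around $z_1$. So a lift of it leads from some $D_{k-1}$ to $D_k$. No other edge and no vertex meets $\lambda_1$.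

Next we lift $C$. The closed disc consisting of $C$ and its inside lies in $\Delta$ and does not contain $z_1$. It is simply connected, so it lifts to $U$. Hence $C$ lifts to a simple closed curve $\tilde C$ that the covering projection maps bijectively onto $C$. Moreover
$$\tilde C\cap T\tilde C=\emptyset.\tag{3}$$
Indeed, if $w=Tw'$ with $w,w'\in\tilde C$, then $w,w'$ have the same image in $C$, so $w=w'$, but $T$ has no fixed point.

Let $(x,0)$ and $(x',0)$ be the points of $\tilde C$ above $y$ and $y'$. Neither $x$ nor $x'$ is an integer. Following $\tilde C$ from one to the other, the height and the index of the region change together, so $h(y)-h(y')=\lfloor x\rfloor-\lfloor x'\rfloor$. It suffices to show $|x-x'|<1$.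

Suppose $x'\ge x+1$. Equality would mean $(x',0)=T(x,0)$, which (3) forbids. So $x<x+1<x'<x'+1$. The curve $\tilde C$ contains an arc in $U$ from $(x,0)$ to $(x',0)$, and $T\tilde C$ contains an arc in $U$ from $(x+1,0)$ to $(x'+1,0)$, disjoint from the first by (3). Close each arc by the semicircle in the lower half-plane with the same endpoints. A semicircle meets the line $\mathbb R\times\{0\}$ only in its endpoints, so we get two simple closed curves $J_1,J_2$. The arcs are disjoint from each other, each arc is disjoint from the other semicircle, and the semicircles, having interlaced endpoints, meet in exactly one point and cross there. Then $J_2$ minus this point is connected and disjoint from $J_1$, yet it has points on both local sides of $J_1$ near the crossing, and by the Jordan curve theorem these sides belong to different components of the complement of $J_1$. This is a contradiction. The case $x\ge x'+1$ is the same with $y,y'$ exchanged.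

Hence there is an integer $h_0$ such that all handles of $C$ have height $h_0$ or $h_0+1$.

**Step 4: handles at each height are even in number.** This step uses $\gamma_5$ to exclude a discrepancy like that of $M_c$. Since $p_A$ is odd, exactly one of $h_0,h_0+1$ is the height of an odd number of A-handles of $C$; call it $h_A$. Define $h_B$ in the same way for B-handles. Choose a foot $b$ of some handle as base vertex, the first vertex of that handle path, and normalize $h(b)=0$ (and shift $h_0$, $h_A$, $h_B$ accordingly). The product of the $\sigma$-letters before a handle $y$ is $\sigma^{h(y)}$, so by (1) an A-handle contributes $\sigma^{h(y)}d_0=d_{h(y)}$ and a B-handle $\sigma^{h(y)}d_1=d_{h(y)+1}$. The total $\sigma$-part is $\sigma^0=1$. Contributions at a height with an even number of handles of one type cancel, so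
$$\gamma_5(C)=\Big(\sum_{y\text{ of type A}}d_{h(y)}+\sum_{y\text{ of type B}}d_{h(y)+1},\ 1\Big)=(d_{h_A}+d_{h_B+1},\,1).$$
As $C$ is good, this is non-trivial. So $h_A\not\equiv h_B+1$, that is, $h_A\equiv h_B\pmod2$. Both lie in $\{h_0,h_0+1\}$, hence $h_A=h_B$. At this height there is an odd number of A-handles and an odd number of B-handles, and at every other height an even number of each. Therefore
$$\text{for every integer }\eta,\text{ the number of handles of }C\text{ at height }\eta,\text{ both types together, is even.}\tag{4}$$

**Step 5: two wild segments.** Now we use $\gamma_6$. The $p_A+p_B\ge2$ handle paths of $C$ split the rest of $C$ into $p_A+p_B$ *segments*, each running from the end of one handle path to the beginning of the next. Call a segment *wild* if it contains an $F_2$-edge at a height $h$ with $|h-h_0|\ge N$. We claim that $C$ has at least two wild segments.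

Suppose there is at most one. Let the base vertex $b$ be the first vertex of the handle path that follows the wild segment, or of any handle path if no segment is wild. Then the part of $C$ from $b$ up to any handle contains no wild segment, because the wild segment comes last. By (1) and $\rho(C)=1$,
$$\gamma_6(C)=\Big(\sum_yW_ye_0,\ 1\Big),$$
where $y$ runs over the handles of $C$ and $W_y$ is the product of the $\rho$-labels from $b$ to $y$.

To evaluate $W_ye_0$ we apply the letters from right to left, which means moving back along $C$ from $y$ to $b$. We claim that when we have come back to a vertex $x$, the current vector is $e_{h(x)-h(y)}$. At $x=y$ it is $e_0$. Moving back over an $F_1$-edge that $C$ traverses forward, we apply $s$, the index drops by $1$, and so does the height. Moving back over one that $C$ traverses backward, we apply $s^{-1}$, and index and height both rise by $1$. Moving back over an $F_2$-edge we apply $\tau^{\pm1}=\tau$ while the height is unchanged. This edge is on a segment that is not wild, so $|h(x)-h_0|\le N-1$, and $h(y)\in\{h_0,h_0+1\}$. Hence $-N\le h(x)-h(y)\le N-1$, and $\tau$, which moves only $N+1$ and $N+2$, fixes this index. Other edges change neither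 side. This proves the claim, and with $x=b$ it gives $W_ye_0=e_{h(b)-h(y)}$.

So $\gamma_6(C)=\big(\sum_ye_{h(b)-h(y)},1\big)$, and by (4) every basis vector occurs an even number of times. Thus $\gamma_6(C)$ is trivial, contradicting that $C$ is good.

(With $\tau$ replaced by the identity, the same computation would give a trivial $\gamma_6$ on every cycle that is non-zero for $\gamma_1,\dots,\gamma_5$. It is only $\tau$ at a large height that permits a good cycle.)

**Step 6: counting.** A wild segment starts and ends at heights in $\{h_0,h_0+1\}$ and in between reaches a height $h$ with $|h-h_0|\ge N$. Each way, the height changes by at least $N-1$, in unit steps made only on $F_1$-edges. So the segment contains at least $2(N-1)$ edges of $F_1$. Two different segments share no edge, so $|E(C)\cap F_1|\ge4(N-1)$. $\square$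

## 8. No $r$-packing of $r+1$ good cycles

**Proof of Theorem 1 (b).** Suppose $C_1,\dots,C_{r+1}$ are good and no vertex lies in all of them. Then every vertex, and so each of the $m$ edges of $F_1$, lies in at most $r$ of the cycles. Counting incidences with $F_1$ and using Proposition 5,
$$(r+1)\cdot4(N-1)\le rm=r(4N+4+S).$$
But
$$(r+1)(4N-4)-r(4N+4+S)=4N-4-8r-rS=3rS+24r+4>0,$$
where we inserted $4N=4rS+32r+8$. This is a contradiction. $\square$

The value of $N$ is explained by this line: $4N$ has to beat $8r+rS+4$.

## 9. Four interleaved spirals that avoid any $S$ vertices

For (a) we must build, for every $X\subseteq V(G)$ with $|X|\le S$, a good cycle avoiding $X$. Proposition 5 tells us what it must look like. The simplest plan has one A-handle, one B-handle and two wild segments. Each segment climbs to height $n=N+1$ with a crossing of $F_2$ after each unit of climb, that is, it spirals inward while circling around $z_1$ and $z_2$, goes through the corridor, and then unwinds outward. One segment spirals inward and outward, and so does the other, so four spirals must be interleaved. Each uses $n$ edges of $F_1$, for a total of $4n$ of the available $m=4n+S$.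

Call a level or a column *clean* if it contains no vertex of $X$, and a handle $H_q$ clean if $y_q\notin X$ and the columns $2q,2q+1$ are clean. Each vertex of $X$ spoils at most one level, at most one column and at most one handle.

**Step 1: choosing clean lines.** This step chooses the lines on which the cycle will run. Choose the following.

* Clean levels $\mu_1<\dots<\mu_{4n}$. They exist as $m=4n+S$.
* Integers $\alpha<\beta$ in $[\ell/4,\ell/2)$ such that the columns $\alpha,\beta,L-1-\alpha,L-1-\beta$ are clean. There are $\ell/4=16(n+S)\ge S+2$ candidates, and each vertex of $X$ spoils at most one.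
* In the upper half: clean columns $\kappa^U_{4n-2}<\dots<\kappa^U_1$ in $[\ell/2,3\ell/4)$, and a clean handle with feet in columns $\phi^U_1$ and $\phi^U_2=\phi^U_1+1$ in $[3\ell/4,\ell-1]$. It has type B. Put $\kappa^U_{4n}=\alpha$ and $\kappa^U_{4n-1}=\beta$.
* In the lower half: clean columns $\kappa^D_{4n-2}<\dots<\kappa^D_1$ in $[L-\ell/4,L-\ell/8)$, and a clean handle with feet in columns $\phi^D_1$ and $\phi^D_2=\phi^D_1+1$ in $[L-\ell/8,L-1]$. It has type A. Put $\kappa^D_{4n}=L-1-\beta$ and $\kappa^D_{4n-1}=L-1-\alpha$.

The counts suffice. The column ranges contain at least $\ell/8=8(n+S)\ge S+4n-2$ columns. The handle ranges begin at even columns and contain at least $\ell/16=4(n+S)>S$ handles. Since $\alpha,\beta\in[\ell/4,\ell/2)$, the columns $L-1-\beta<L-1-\alpha$ lie in $[L-\ell/2,L-\ell/4)$. So for both $Z\in\{U,D\}$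
$$\kappa^Z_{4n}<\kappa^Z_{4n-1}<\dots<\kappa^Z_1<\phi^Z_1<\phi^Z_2,\tag{5}$$
with all $U$-columns in the upper half and all $D$-columns in the lower half. Put
$$a^Z_1=\phi^Z_2,\qquad a^Z_2=\phi^Z_1,\qquad a^Z_x=\kappa^Z_{x-2}\quad(3\le x\le4n).$$
By (5), $a^Z_x>\kappa^Z_x$ for all $x$.

**Step 2: the pieces.** The cycle will be assembled from the following paths.

* For $1\le x\le4n$, the *left piece* $\mathcal L_x$ runs forward on level $\mu_x$ from column $a^D_x$ through $f_{\mu_x}$ to column $\kappa^U_x$.
* For $1\le x\le4n$, the *right piece* $\mathcal R_x$ runs forward on level $\mu_x$ from column $a^U_x$ through $g_{\mu_x}$ to column $\kappa^D_x$.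
* For $Z\in\{U,D\}$, vertical pieces: for $x\le4n-2$, column $\kappa^Z_x$ from level $\mu_x$ to $\mu_{x+2}$; for $x\in\{4n-1,4n\}$, column $\kappa^Z_x$ from level $\mu_x$ to level $m$; column $\phi^Z_1$ from level $1$ to $\mu_2$; column $\phi^Z_2$ from level $1$ to $\mu_1$.
* The corridor edges $(m,\alpha)(m,L-1-\alpha)$ and $(m,\beta)(m,L-1-\beta)$, and the two chosen handles.

All these lie on clean levels, clean columns and clean handles, so they avoid $X$. A vertical piece may be a single vertex, for instance if $\mu_1=1$ or $\mu_{4n}=m$.

The rule for continuing is as follows. The piece $\mathcal L_x$ ends in column $\kappa^U_x$ on level $\mu_x$. If $x\le4n-2$, the vertical piece in this column leads to level $\mu_{x+2}$ in column $\kappa^U_x=a^U_{x+2}$, which is the start of $\mathcal R_{x+2}$. In the same way $\mathcal R_x$ is followed by $\mathcal L_{x+2}$. So inward spirals alternate left and right pieces, and the index increases by $2$.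

**Step 3: disjointness.** We check that the pieces meet only at the endpoints where we join them. In half $Z$, level $\mu_y$ is occupied by horizontal pieces exactly at the columns $\le\kappa^Z_y$ and at the columns $\ge a^Z_y$. Since $\kappa^Z_y<a^Z_y$ for both $Z$, the pieces $\mathcal L_y$ and $\mathcal R_y$ are disjoint. Distinct vertical pieces lie in distinct columns. It remains to compare vertical with horizontal pieces.

For $x\le4n-2$, the vertical piece in column $\kappa^Z_x$ meets, among the levels $\mu_y$, only $\mu_x,\mu_{x+1},\mu_{x+2}$. On $\mu_x$ it meets only the endpoint of the piece that ends there. On $\mu_{x+1}$ it meets nothing, because $\kappa^Z_{x+1}<\kappa^Z_x<a^Z_{x+1}$; here $a^Z_{x+1}$ is $\kappa^Z_{x-1}$, or $\phi^Z_1$ if $x=1$. On $\mu_{x+2}$ it meets only the starting point $a^Z_{x+2}=\kappa^Z_x$ of the piece that starts there.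

The vertical piece in column $\kappa^Z_{4n-1}$ meets level $\mu_{4n-1}$ at the endpoint of a piece, and it meets level $\mu_{4n}$ strictly between $\kappa^Z_{4n}$ and $a^Z_{4n}=\kappa^Z_{4n-2}$, where there is no horizontal piece. The vertical piece in column $\kappa^Z_{4n}$ meets only level $\mu_{4n}$, at the endpoint of a piece. The vertical piece in column $\phi^Z_1$ meets level $\mu_1$ strictly between $\kappa^Z_1$ and $a^Z_1=\phi^Z_2$, where nothing lies, and it ends on $\mu_2$ at the starting point $a^Z_2$. The vertical piece in column $\phi^Z_2$ goes only down to $\mu_1$, to the starting point $a^Z_1$. The corridor edges and handles meet the other pieces only in their ends, which are the ends of the vertical pieces in columns $\kappa^Z_{4n},\kappa^Z_{4n-1}$ on level $m$ and $\phi^Z_1,\phi^Z_2$ on level $1$.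

**Step 4: the cycle.** We now join the pieces. Start at $u_1=(1,\phi^D_1)$ and proceed as follows, with the vertical pieces understood.

1. Through the A-handle to $(1,\phi^D_2)$.
2. Inward through $\mathcal L_1,\mathcal R_3,\mathcal L_5,\dots,\mathcal R_{4n-1}$ to $(m,L-1-\alpha)$, then over the corridor edge to $(m,\alpha)$.
3. Outward, along the reverse of $\mathcal R_2,\mathcal L_4,\mathcal R_6,\dots,\mathcal L_{4n}$, to $(1,\phi^U_1)$.
4. Through the B-handle to $(1,\phi^U_2)$.
5. Inward through $\mathcal R_1,\mathcal L_3,\dots,\mathcal L_{4n-1}$ to $(m,\beta)$, then over the corridor edge to $(m,L-1-\beta)$.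
6. Outward, along the reverse of $\mathcal L_2,\mathcal R_4,\dots,\mathcal R_{4n}$, to $u_1$.

The joints fit. In part 2, $\mathcal L_1$ starts in column $a^D_1=\phi^D_2$. Left pieces have indices $\equiv1$ and right pieces indices $\equiv3\pmod4$, so the last piece is $\mathcal R_{4n-1}$, which ends in column $\kappa^D_{4n-1}=L-1-\alpha$. In part 3, the spiral $\mathcal R_2,\mathcal L_4,\dots$ starts in column $a^U_2=\phi^U_1$ and its last piece $\mathcal L_{4n}$ ends in column $\kappa^U_{4n}=\alpha$. In part 5, $\mathcal R_1$ starts in column $a^U_1=\phi^U_2$ and $\mathcal L_{4n-1}$ ends in column $\kappa^U_{4n-1}=\beta$. In part 6, $\mathcal L_2$ starts in column $a^D_2=\phi^D_1$ and $\mathcal R_{4n}$ ends in column $\kappa^D_{4n}=L-1-\beta$. Each piece is used exactly once, so by Step 3 the closed walk repeats no vertex: it is a cycle $C$, and $C$ avoids $X$.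

**Step 5: $C$ is good.** We compute the six labels. We have $p_A=p_B=1$. Each $\mathcal L_x$ contains one edge of $F_1$ and none of $F_2$, each $\mathcal R_x$ one edge of $F_2$ and none of $F_1$, and the other pieces contain none of either, so $|E(C)\cap F_1|=|E(C)\cap F_2|=4n$. Hence $\gamma_1(C)=\gamma_2(C)=1$ and $\gamma_3(C)=\gamma_4(C)=1+4n=1$ in $\mathbb Z_2$.

Each left piece contributes the letter $s$ and each right piece the letter $\tau$ to the $\rho$-word. Part 2 has $2n$ pieces, alternately left and right, and gives $(s\tau)^n$. Part 3 is the reverse of a path with word $(\tau s)^n$ and gives $(\tau s)^{-n}=(s^{-1}\tau)^n$. So the word from the A-handle to the B-handle is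
$$W=(s\tau)^n(\tau s)^{-n}=(s\tau)^n(s^{-1}\tau)^n.$$
Parts 5 and 6 give $(\tau s)^n(s\tau)^{-n}=W^{-1}$.

For $\gamma_5$ the word between the handles is $\sigma^n\sigma^{-n}=1$, so $\gamma_5(C)=(d_0+d_1,1)$, which is non-trivial.

For $\gamma_6$, formula (1) gives $\gamma_6(C)=e_0\cdot W\cdot e_0\cdot W^{-1}=(e_0+We_0,1)$. Apply $W$ from right to left. In $(s^{-1}\tau)^ne_0$ the letter $\tau$ acts successively on the indices $0,1,\dots,n-1=N$, all of which it fixes, and each $s^{-1}$ raises the index by $1$. The result is $e_n=e_{N+1}$. Next, $s\tau e_{N+1}=se_{N+2}=e_{N+1}$, so $(s\tau)^n$ fixes $e_{N+1}$. Thus $We_0=e_{N+1}$ and $\gamma_6(C)=(e_0+e_{N+1},1)$, which is non-trivial.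

So $C$ is a good cycle avoiding $X$. This proves (a), and with Section 8 it proves Theorem 1. $\square$

On the board, the case $N=0$, $n=1$ of the last computation is the word $s\tau s^{-1}\tau$ of Section 3, with spirals $\mathcal L_1,\mathcal R_3$; $\mathcal R_2,\mathcal L_4$; $\mathcal R_1,\mathcal L_3$; $\mathcal L_2,\mathcal R_4$. It is a convenient size for drawing the picture.

## 10. The sixth group made finite

The groups in Theorem 1 are fixed, independently of $r$ and $S$: five or more of order $2$ or $8$, and $\Gamma_6$, which is countable because $V$ is countable and $Q$ is generated by countably many permutations. If $\Gamma_6$ may depend on $r$ and $S$, it can be taken finite.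

**Proof of Theorem 3.** Let $M=2N+3$ and replace $\Gamma_6$ by $\mathbb F_2^{\mathbb Z_M}\rtimes\mathrm{Sym}(\mathbb Z_M)$, with basis $(e_k)_{k\in\mathbb Z_M}$, $s:k\mapsto k-1$ and $\tau$ the transposition of the residues $N+1$ and $N+2$. The $2N+3$ integers $-N,\dots,N,N+1,N+2$ are pairwise distinct mod $M$, so $\tau$ fixes the residues of $-N,\dots,N$, and $e_{N+1}\neq e_0$. Keep the graph, the labels $\gamma_1,\dots,\gamma_5$ and the table.

The places where $\gamma_6$ enters are these. In Step 2 of Section 7, $\rho(C)=1$ follows from $ss^{-1}=1$ and $\tau\tau^{-1}=1$ on the squares, as before, and the heights are still integers, since they come from a $\mathbb Z$-labeling. In Step 5 of Section 7, the current vector is $e_{h(x)-h(y)}$ with the index read mod $M$. At an $F_2$-edge on a segment that is not wild, the integer $h(x)-h(y)$ lies in $[-N,N-1]$, so $\tau$ fixes its residue. The sum $\sum_ye_{h(b)-h(y)}$ vanishes by (4). Steps 1, 3, 4 and 6 and Section 8 do not involve $\gamma_6$. In Step 5 of Section 9, $\tau$ acts on the residues of $0,\dots,N$, which it fixes, then $s\tau$ fixes $e_{N+1}$, and $e_0+e_{N+1}\ne0$. So (a) and (b) hold with this finite $\Gamma_6$.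

Finally, suppose that for some $t\ge6$ one function $f$ were an Erdős–Pósa-function for all choices of finite groups. Take $r=2$ and $S=f(3)$. The graph just constructed has no three good cycles with every vertex in at most two of them, and no set of $f(3)$ vertices meets all its good cycles. This is a contradiction. $\square$
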